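# Exactly revenue-optimal unit-demand auctions: how many bits must be exchanged?

## 1. One item: a posted price and a single bit

A seller has one item and faces one buyer. The buyer's value $v\in[0,U]$ is drawn from a prior $\mathcal D$ that both sides know. A mechanism gives type $v$ the item with probability $x(v)\in[0,1]$ for an expected payment $p(v)\ge 0$, and the buyer's utility is $u(v)=v\,x(v)-p(v)$. It is *incentive compatible* (IC) if $u(v)\ge v\,x(w)-p(w)$ for all types $v,w$ in the support of $\mathcal D$, and *individually rational* (IR) if $u(v)\ge 0$.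

How many bits do buyer and seller have to exchange if the seller wants exactly the maximal revenue? For one item, a single bit is enough.

**Proposition 1.** For one item, some posted price maximizes the revenue among all IC, IR mechanisms. Hence one bit, sent by the buyer, suffices.

*Proof.* **Step 1: extend the mechanism to all values, in order to use calculus.** Let $M\subset[0,1]\times[0,U]$ be the closure of $\{(x(v),p(v))\}\cup\{(0,0)\}$ (IR gives $p(v)\le v\le U$). By IC, IR and continuity, $(x(v),p(v))$ maximizes $vx-p$ over $M$ for every $v$ in the support. For the other $v\in[0,U]$ let $(x(v),p(v))$ be any maximizer, and put $u(v)=\max_{(x,p)\in M}(vx-p)\ge0$. As a maximum of affine functions with slopes in $[0,1]$, $u$ is convex and Lipschitz. Since $u(w)\ge u(v)+(w-v)x(v)$, the number $x(v)$ is a subgradient at $v$, so $x$ is nondecreasing and $u(v)=u(0)+\int_0^vx(s)\,ds$. Therefore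
$$p(v)=v\,x(v)-u(v)\le\int_0^v\big(x(v)-x(s)\big)\,ds .$$

**Step 2: compare with a random posted price.** For $r\in(0,1]$ let $\pi_r=\inf\{s\in[0,U]:x(s)\ge r\}$, and $\pi_r=U+1$ if this set is empty. If $r\le x(v)$, then $\pi_r\le v$, so
$$\int_0^1\pi_r\mathbf 1[\pi_r\le v]\,dr\ \ge\ \int_0^{x(v)}\pi_r\,dr=\int_0^v\big|\{r\in(0,x(v)]:\pi_r>s\}\big|\,ds .$$
If $r>x(s')$ for some $s'>s$, then $\pi_r\ge s'>s$. So the inner measure is at least $x(v)-x(s^+)$, and $x(s^+)=x(s)$ for all but countably many $s$. Hence $p(v)\le\int_0^1\pi_r\mathbf 1[\pi_r\le v]\,dr$. Integrating over $v$, the revenue of the mechanism is at most an average of revenues of posted prices.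

**Step 3: a best posted price exists.** The function $s\mapsto\Pr[v\ge s]$ is nonincreasing and left-continuous, so $s\Pr[v\ge s]$ is upper semicontinuous on the compact interval $[0,U]$ and has a maximum. Prices above $U$ earn $0$. In the protocol the seller announces the best price, the buyer sends $1$ if $v$ is at least the price and $0$ otherwise, and the trade is carried out accordingly. $\square$

The same protocol works for $n$ items with a unit-demand buyer whenever posting one price per item is optimal: the buyer names an item, or none, with $\lceil\log_2(n+1)\rceil$ bits. What changes in general is that a menu of an optimal mechanism may contain *lotteries*: "item $1$ with probability $x_1$, item $2$ with probability $x_2$, …, at price $p$". The buyer must now communicate a point of a simplex, possibly with irrational coordinates, out of a menu of unbounded size. We show that this costs a number of bits linear in $n$: never more, and sometimes no less, even when the item values are independent.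

## 2. Auction protocols, lotteries and the theorem

**Setting.** There are $n$ items and one risk-neutral buyer. His valuation is *unit-demand*: there are item values $v_1,\dots,v_n\ge0$ with $v(S)=\max_{j\in S}v_j$ for nonempty $S$, and $v(\emptyset)=0$. For example, with $v=(3,5)$ the bundle $\{1,2\}$ is worth $5$. The prior $\mathcal D$ is known to both parties, and all values are at most $U$. Items are *independent* if $v_1,\dots,v_n$ are independent random variables. The seller maximizes expected revenue.

**Definition (auction protocol).** The protocol is announced by the seller in advance. The transcript so far determines whether the protocol has ended and, if not, who sends the next bit. The seller has private randomness $\varrho$, and its bits are functions of $\varrho$ and the transcript. At termination the seller determines from $\varrho$ and the transcript an allocated set $Z$ and a payment $\ge0$. A buyer strategy maps histories (and possibly private coins) to bits. The protocol prescribes a (possibly randomized) strategy for each valuation; following it is called truthful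 play.

- *IC*: for every valuation in the support, the prescribed strategy maximizes expected utility over all strategies.
- *IR* is interim: the expected utility of truthful play is $\ge0$. A realized payment may exceed the realized value. For instance, paying $1$ for an item of value $3$ that is delivered with probability $\frac12$ has expected utility $\frac12$, but with probability $\frac12$ the buyer pays and gets nothing.
- *Expected communication*: the expected total number of bits, for the worst valuation in the support.

We use one consequence of the model all the time: conditioned on a transcript, the law of $\varrho$, hence of $(Z,\text{payment})$, is the same for all buyer strategies consistent with that transcript. Under truthful play the protocol terminates almost surely (automatic if the expected communication is finite). For non-terminating runs under deviations any convention may be used, since every deviation used below terminates almost surely. Shared randomness can be treated as seller bits.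

A protocol for $\mathcal D$ is *exactly revenue optimal* if its expected revenue equals $\mathrm{OPT}$, the optimal expected revenue among all IC and IR mechanisms for $\mathcal D$. Let $C(n)$ be the supremum, over all independent unit-demand priors on $n$ items and all $U$, of the minimum expected communication of an exactly revenue-optimal IC, IR protocol.

The question is taken from Aviad Rubinstein and Junyao Zhao, "The Randomized Communication Complexity of Randomized Auctions", arXiv:2104.11275 (2021). That paper contains the following results.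

1. For any unit-demand prior bounded by $U$, even correlated, every IC mechanism has an IC protocol with the same expected payment and allocation and $O(n\log n)$ expected bits, independently of $U$.
2. For independent unit-demand priors and constant $\varepsilon>0$ there is a $(1-\varepsilon)$-approximately optimal IC protocol with $\mathrm{polylog}(n)$ expected bits.
3. For correlated items, any constant-factor approximation needs $\Omega(n)$ communication.

The question is what *exact* optimality costs for *independent* items.

**Theorem 2.** $C(n)=\Theta(n)$. More precisely: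

1. (Upper bound.) For every prior over unit-demand valuations on $n$ items bounded by some $U$, even correlated, a revenue-optimal IC, IR mechanism exists. Every IC, IR mechanism can be replaced, without loss of revenue, by one that has an exact IC, IR protocol with at most $4n+2$ expected bits (buyer $\le4n$, seller $\le2$) for every valuation. Hence $C(n)\le4n+2$.
2. (Lower bound.) There are $c>0$ and $N_0$ such that for every $N\ge N_0$ there is an independent unit-demand prior on $N$ items, each with at most $4$ possible values, such that in every exactly optimal IC, IR protocol some valuation in the support makes the buyer send at least $cN$ bits in expectation (seller bits are not counted). The same holds for every IC, IR protocol with revenue $\ge\mathrm{OPT}-\theta$, for some $\theta>0$ depending on the prior.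

**From mechanisms to lotteries.** Given a mechanism (for instance, a protocol under truthful play), let $x_j(v)$ be the probability that item $j$ is the favorite positively valued item of type $v$ in its allocated set (ties broken in a fixed way, possibly no such item). Let $p(v)$ be the expected payment and $u(v)=v\cdot x(v)-p(v)$, the expected utility. Then $\sum_jx_j(v)\le1$, and $x(v)$ is supported on the items that $v$ values positively. IR says $u\ge0$. IC gives
$$u(w)\ \ge\ w\cdot x(v)-p(v)\qquad\text{for all types }v,w,$$
because $w$ imitating $v$ owns, with probability at least $x_j(v)$ (as disjoint events in $j$), a set containing $j$, and so obtains value at least $w\cdot x(v)$.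

**Notation.** $z(S)=\sum_{i\in S}z_i$; $\Delta_R$ is the set of probability vectors supported on $R$; $1_S$ is an indicator vector; $t^+=\max(t,0)$.

## 3. Sending a lottery by dyadic splitting: $4n+2$ bits

**A cheap protocol that fails.** The buyer could draw an item from his lottery himself and name it, with about $\log_2 n$ bits. This is not incentive compatible. Suppose the entry is "items $1,2$ with probability $\frac12$ each at price $p$" and the type has $v=(1,3)$. Naming item $2$ always gives value $3$ instead of $2$ at the same price. The randomness must be the seller's, and the buyer must commit to his lottery before he sees it. The protocol below asks the buyer to commit to the lottery bit by bit, and stops early with high probability.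

**Step 1: optimal menus exist.** *We show that the maximal revenue is attained, and that we may work with compact menus.* Let $X=\{x\in\mathbb R^n_{\ge0}:\sum x_j\le1\}$. By IR, $p(v)\in[0,U]$. For compact $M\subset X\times[0,U]$ with $(0,0)\in M$ let $\varphi_M(v)$ be the largest price among the maximizers of $v\cdot x-p$ over $M$.

Given an IC, IR mechanism, let $M$ be the closure of $\{(x(v),p(v))\}\cup\{(0,0)\}$. By IC, IR and continuity, $(x(v),p(v))$ maximizes $v\cdot x-p$ over $M$, so $p(v)\le\varphi_M(v)$. Let every type choose from $M$ a maximizer with price $\varphi_M(v)$, for definiteness the one with lexicographically smallest $x$. This is IC, since everybody maximizes over the same menu, and IR, since $(0,0)\in M$, and it loses no revenue.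

Suppose $M_k\to M$ in the Hausdorff metric and $v_k\to v$. A limit of maximizers for $(M_k,v_k)$ lies in $M$, and it is a maximizer for $(M,v)$ because every point of $M$ is a limit of points of the $M_k$. Passing to a subsequence along which the prices converge to their limsup and the maximizers converge, we get $\limsup\varphi_{M_k}(v_k)\le\varphi_M(v)$. In particular $\varphi_M$ is upper semicontinuous, hence Borel, and the revenue $\int\varphi_M\,d\mathcal D$ is well defined. By the reverse Fatou lemma (everything is bounded by $U$) this revenue is upper semicontinuous in $M$. The space of compact subsets of $X\times[0,U]$ that contain $(0,0)$ is compact in the Hausdorff metric, so an optimal $M$ exists, and by the previous paragraph it is optimal among all mechanisms.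

**Step 2: prices as a function of the lottery.** Fix a compact menu $M\ni(0,0)$. Let $\Pi$ be its projection to $X$, a compact set, and $p(x)=\min\{p:(x,p)\in M\}$ for $x\in\Pi$. If $x_k\to x$ and $p(x_k)\to q$, then $(x,q)\in M$, so $p(x)\le q$; thus $p$ is lower semicontinuous. A utility-maximizing type that chooses the lottery $x(v)$ pays $p(x(v))$.

**Step 3: a splitting fact.** Add a coordinate for "no item": write $\hat x=(1-\sum x_j,x_1,\dots,x_n)\in\Delta$, where $\Delta$ is the simplex of probability vectors in $\mathbb R^{n+1}$. Put $m=n+1$ and $\mathcal W=\{w\in\Delta:mw\in\mathbb Z^{n+1}\}$. Then $|\mathcal W|=\binom{2n+1}{n}=\frac12\left(\binom{2n+1}n+\binom{2n+1}{n+1}\right)\le2^{2n}$, so an element of $\mathcal W$ can be named with $2n$ bits.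

*Fact.* For every $y\in\Delta$ there is $w\in\mathcal W$ with $w\le2y$; then $2y-w\in\Delta$. Indeed $\sum_j\lfloor2my_j\rfloor>2m-(n+1)=m$, so there are integers $0\le a_j\le\lfloor 2my_j\rfloor$ with $\sum a_j=m$. Put $w=a/m$. The vector $2y-w$ is nonnegative with sum $1$.

Thus $y=\frac12w+\frac12y'$ with $y'=2y-w\in\Delta$. Iterating, every $y\in\Delta$ equals $\sum_{t\ge1}2^{-t}w^t$ with $w^t\in\mathcal W$, where all scaled remainders $2^t(y-\sum_{s\le t}2^{-s}w^s)$ lie in $\Delta$.

*Example.* For $n=1$, $\mathcal W=\{(1,0),(\frac12,\frac12),(0,1)\}$. Take $y=(\frac13,\frac23)$. With $w^1=(0,1)$ the remainder is $(\frac23,\frac13)$; with $w^2=(1,0)$ it is $(\frac13,\frac23)$ again. So the messages alternate $(0,1),(1,0),(0,1),\dots$, and indeed $\frac12+\frac18+\cdots=\frac23$.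

**Step 4: the protocol.** For messages $w^1,\dots,w^t\in\mathcal W$ let
$$\Pi_t=\Big\{x\in\Pi:\ \hat x-\sum_{s\le t}2^{-s}w^s\in2^{-t}\Delta\Big\},\qquad \Pi_0=\Pi,\qquad p_t=\min_{\Pi_t}p .$$
These sets are compact. They decrease: if $x\in\Pi_t$, then $\hat x-\sum_{s<t}2^{-s}w^s=2^{-t}w^t+2^{-t}y'$ with $y'\in\Delta$, which is $2^{-(t-1)}(\frac12w^t+\frac12y')\in2^{-(t-1)}\Delta$. So $p_t$ is nondecreasing, and $p_0=0$ because $(0,0)\in M$ and prices are $\ge0$.

In round $t$:

- the buyer sends $w^t$ with $2n$ bits; it is *legal* if $\Pi_t\ne\emptyset$, and an illegal message is replaced by the first legal one;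
- the amount $2^{t-1}(p_t-p_{t-1})\ge0$ is added to the payment;
- the seller sends a fair coin. With probability $\frac12$ the protocol stops, and item $j$ is allocated with probability $w^t_j$ (nothing for coordinate $0$); otherwise round $t+1$ follows.

A legal message always exists: apply the Fact to the scaled remainder of a point $x\in\Pi_{t-1}$; then $x\in\Pi_t$. The protocol terminates almost surely under every strategy.

**Step 5: what the buyer can achieve.** *We show that deterministic strategies realize exactly the pairs $(x,p(x))$, so that nothing is gained or lost.* The only seller message that does not end the protocol is "continue". So a deterministic strategy amounts to an infinite legal sequence $w^1,w^2,\dots$. The sets $\Pi_t$ are nonempty, compact, decreasing, with diameters tending to $0$. They shrink to one point $x\in\Pi$, with $\hat x=\sum2^{-t}w^t$. Round $t$ is reached with probability $2^{-(t-1)}$ and is the last one with probability $2^{-t}$. Hence the expected allocation is $\sum_t2^{-t}w^t$, i.e. $x$, and the expected payment is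
$$\sum_t2^{-(t-1)}\cdot2^{t-1}(p_t-p_{t-1})=\lim p_t .$$
This limit is $p(x)$: on the one hand $p_t\le p(x)$ since $x\in\Pi_t$; on the other hand minimizers of $p$ over $\Pi_t$ converge to $x$, so lower semicontinuity gives $\lim p_t\ge p(x)$.

So all strategies realize mixtures of entries $(x,p(x))$, and type $v$ realizes $(x(v),p(x(v)))$ by sending an expansion of $\hat x(v)$, which is optimal for him. The protocol is IC and IR with the required outcome.

**Step 6: count.** Each round costs $2n+1$ bits and the expected number of rounds is $2$: at most $4n$ expected buyer bits, $2$ seller bits. Applied to the menu of Step 1 this proves part 1 of Theorem 2. $\blacksquare$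

*Example, continued.* For $n=1$ and $M=\{(0,0),(\frac23,1)\}$ the first message $(0,1)$ excludes $x=0$, since $(1,0)-\frac12(0,1)\notin\frac12\Delta$, and keeps $x=\frac23$, since $(\frac13,\frac23)-\frac12(0,1)=(\frac13,\frac16)\in\frac12\Delta$. So the buyer pays $1$ in round $1$ and nothing later, and his further messages are forced to build the lottery $\frac23$. Announcing $(1,0)$ first keeps only $x=0$.

## 4. Why counting lotteries proves nothing, and what does

A first attempt at a lower bound is to find a prior whose optimal menu has $2^{\Omega(n)}$ lotteries and to argue that naming one of them takes $\Omega(n)$ bits. Randomized protocols escape this.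

*Example.* Let $n=2B$ with $B$ a power of $2$, split the items into $B$ blocks of two, and let the menu consist of $(0,0)$ and, for each of the $2^B$ sets $F$ with one item in every block, the lottery that is uniform on $F$, at one common price. Protocol: the buyer says whether he takes part; the seller announces a uniformly random block ($\log_2B$ bits); the buyer names one of its two items and gets it. A participating deterministic strategy is a choice of one item per block, i.e. one of the sets $F$, so every strategy realizes a mixture of menu entries, and every entry is realized. There are $2^{n/2}$ lotteries and at most two buyer bits.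

Here two sets $F,F'$ can overlap in almost everything, and a third set $F''$ may lie inside $F\cup F'$ (mix the choices of two sets that differ in at least two blocks). The hard family $\mathcal F$ below has neither property: it is a code of $k$-subsets of $[n]$ with nearly minimal pairwise intersections, and no member is nearly covered by two others. There are two tasks.

- An *independent* prior has only $O(n)$ parameters. It must nevertheless force near-optimal mechanisms to treat exponentially many sets $F$ in a prescribed way.
- From this forcing we must derive that *any* protocol, with arbitrary seller randomness, makes the buyer reveal a set $F$ almost completely with constant probability.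

**The forcing mechanism in miniature.** Take three items of weight $1$, threshold $K=2$, $W=3-2=1$, and let each value be $0$ with probability $\varepsilon$ and $a=\varepsilon^{-3/2}$ otherwise, $\varepsilon$ tiny. For a set $R$ of two items, the type with value $a$ exactly on $R$ has probability about $\varepsilon$, so losing a fraction $\eta$ of the price $a$ on it costs about $\varepsilon^{-1/2}\eta$. All types with at least two zero values together are worth $O(\sqrt\varepsilon)$. So the seller cannot afford to charge the two-item types noticeably less than $a$, and by IR each of them must receive one of its items with probability near $1$. If $Y_i$ is the largest probability of item $i$ in these lotteries, then approximately $Y_1+Y_2,\ Y_1+Y_3,\ Y_2+Y_3\ge1$. Hence $Y_1+Y_2+Y_3\ge\frac32$, with equality only if $Y=(\frac12,\frac12,\frac12)$. A small extra incentive that punishes $Y_1+Y_2+Y_3$ therefore pins down all lotteries.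

In general, item $i$ gets weight $c_i$ and is worthless with probability $\varepsilon^{c_i}$. The relevant sets are those of weight exactly $K$, and the lotteries are pinned to $y=c/K$, provided enough sets of weight $K$ exist to make $y$ the unique solution of $z(S)=1$. The weights will be exponentially large integers.

## 5. A code given by one linear equation

Let $n$ be a large multiple of $10$, $k=n/10$, $\mu=\frac1{100}+\frac1{45000}$, $\gamma=10^{-9}$. Note that $\frac n{100}=k^2/n$ is the average intersection of two random $k$-sets.

**Lemma 3.** For large $n$ there are an odd prime $Q\le\binom nk$ and integers $r_1,\dots,r_n\in[0,Q-1]$, $\rho\ge0$ such that for $\mathcal F=\{F\subset[n]:|F|=k,\ r(F)=\rho\}$: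

- (C1) $|\mathcal F|\ge2^{\gamma n}/(2n)$;
- (C2) $|F\cap F'|\le\mu n$ for distinct $F,F'\in\mathcal F$;
- (C3) $|F''\setminus(F\cup F')|\ge2$ for distinct $F,F',F''\in\mathcal F$;
- (C4) $\mathcal V=\{v\in\{0,\pm1\}^n:\sum v_i=1,\ r\cdot v\equiv0\bmod Q\}$ spans $\mathbb R^n$.

The family must be given by a linear equation because weights will select it. (C4) is needed to make $y$ unique.

*Proof.* **Step 1: choice of $Q$ and of random $r$.** Let $X_n=\binom nk2^{-\gamma n}$. Since $\binom nk\ge(n/k)^k=10^{n/10}\ge2^{0.33n}$, $X_n\to\infty$. By Bertrand's postulate there is a prime $Q$ with $\lfloor X_n/2\rfloor<Q\le2\lfloor X_n/2\rfloor$. Then $X_n/2<Q\le X_n$, $Q$ is odd for large $n$, and $E:=\binom nk/Q\in[2^{\gamma n},2^{\gamma n+1}]$. Let $r$ be uniform on $\{0,\dots,Q-1\}^n\cong\mathbb F_Q^n$ and $\mathcal F_{mod}=\{F:|F|=k,\ r(F)\equiv0\bmod Q\}$.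

**Step 2: independence of indicators.** *This makes the events $F\in\mathcal F_{mod}$ pairwise and triplewise independent.* For two distinct $k$-sets, $a1_F+b1_{F'}=0$ over $\mathbb F_Q$ gives $a=0$ at an element of $F\setminus F'$, then $b=0$. For three distinct $k$-sets suppose $a1_F+b1_{F'}+c1_{F''}=0$ nontrivially. If a coefficient is $0$ we are in the case of two sets. If all are nonzero, no element lies in exactly one of the sets. So an element of $F\setminus F'$ lies in $F''$, an element of $F'\setminus F$ lies in $F''$, an element of $F\setminus F''$ lies in $F'$, and $a+c=b+c=a+b=0$. Then $a=b=-c$ and $2a=0$, so $a=0$ as $Q$ is odd, a contradiction. Hence for two or three distinct $k$-sets the values $r(\cdot)\bmod Q$ are independent and uniform.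

**Step 3: (C1).** $|\mathcal F_{mod}|$ is a sum of pairwise independent indicators with mean $E$ and variance $\le E$. By Chebyshev, $\Pr[|\mathcal F_{mod}|<E/2]\le4/E\to0$. Members satisfy $r(F)\in\{0,Q,\dots,(k-1)Q\}$. Let $\rho$ be the most frequent of these $k$ values. Then $|\mathcal F|\ge E/(2k)\ge2^{\gamma n}/(2n)$.

**Step 4: (C2).** For independent uniform $k$-sets $\mathbb E|F\cap F'|=n/100$, and Hoeffding's bound for sampling without replacement ($k=n/10$ samples, deviation $n/45000$) gives
$$\Pr[|F\cap F'|>\mu n]\le\exp\Big(-\frac{2(n/45000)^2}{n/10}\Big)=\exp(-20n/45000^2)\le2^{-1.4\cdot10^{-8}n}.$$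
A given pair lies in $\mathcal F_{mod}$ with probability $Q^{-2}$, so the expected number of ordered bad pairs in $\mathcal F_{mod}$ is at most $E^22^{-1.4\cdot10^{-8}n}\le2^{2\gamma n+2-1.4\cdot10^{-8}n}\to0$.

**Step 5: (C3).** Given $F,F'$, a set $F''$ with $|F''\setminus(F\cup F')|\le1$ is determined by its part in $F\cup F'$ (at most $2^{2k}$ choices) and at most one more element: at most $(n+1)4^k$ sets. The expected number of bad ordered triples in $\mathcal F_{mod}$ is at most $\binom nk^2(n+1)4^kQ^{-3}=E^3(n+1)4^k/\binom nk\to0$, since $4^k=2^{0.2n}$, $E^3\le 2^{3\gamma n+3}$ and $\binom nk\ge2^{0.33n}$.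

**Step 6: (C4).** If $\mathcal V$ does not span $\mathbb R^n$, then its reduction mod $2$ does not span $\mathbb F_2^n$, because $n$ integer vectors that are independent mod $2$ have odd determinant. So some $0\ne z\in\mathbb F_2^n$ has $z\cdot v$ even for all $v\in\mathcal V$. We bound the probability that such a $z$ exists.

For $z\ne0$ let $D_z=\{v\in\{0,\pm1\}^n:\sum v_i=1,\ z\cdot v\text{ odd}\}$, and let $T_m=\#\{u\in\{0,\pm1\}^m:\sum u_i=0\}$. Then $T_m\ge3^m/(2m+1)$, because the sums range over $2m+1$ values and $0$ is the most frequent one. Indeed, if a symmetric sequence $(a_j)$ is nonincreasing in $|j|$, so is $b_j=a_{j-1}+a_j+a_{j+1}$, as $b_j-b_{j+1}=a_{j-1}-a_{j+2}\ge0$ for $j\ge0$; induct on $m$. Also $T_{m+1}\ge T_m$ (append $0$).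

If $z=(1,\dots,1)$, every $v$ with $\sum v_i=1$ is in $D_z$, so $|D_z|\ge T_{n-1}\ge T_{n-2}$. Otherwise pick $z_i=1$, $z_j=0$. On the set of $v$ with $\sum v=1$ and exactly one of $v_i,v_j$ zero, swapping the coordinates $i,j$ is an involution that flips the parity of $z\cdot v$. This set has size $\ge2T_{n-2}$ (take $(v_i,v_j)=(1,0)$ or $(0,1)$ and the rest with sum $0$), so $|D_z|\ge T_{n-2}$. Always $|D_z|\ge3^{n-2}/(2n)$.

For distinct $v,v'\in D_z$, $v'=\lambda v$ over $\mathbb F_Q$ would force $\lambda=1$, as both coordinate sums are $1$, and then $v'=v$ as $Q\ge3$. So the events $r\cdot v\equiv0$ $(v\in D_z)$ are pairwise independent with probability $1/Q$, and by Chebyshev $\Pr[\mathcal V\cap D_z=\emptyset]\le Q/|D_z|$. As $Q\le\binom nk\le2^{0.47n}$ (the binary entropy of $\frac1{10}$ is less than $0.47$), a union bound over $z$ gives failure probability at most $2^n\cdot2^{0.47n}\cdot18n/3^n\to0$, since $3^n\ge2^{1.58n}$.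

For large $n$ the failure probabilities sum to less than $1$, and $\mathcal F\subset\mathcal F_{mod}$ inherits (C2), (C3). $\square$

## 6. Weights for which $z(S)=1$ has only one solution

**Items and weights.** Let $2^s\in[3n^2,6n^2)$, $G=2nQ$, $P=2^sQ$, $K=5P$, $K_0=kG+\rho$. The *code items* $i\in[n]$ have weight $c_i=G+r_i$. The *anchor* item $0$ has weight $c_0=K-K_0$. Choose a basis $v^1,\dots,v^n\in\mathcal V$ of $\mathbb R^n$ and put $B_i=\{j:v^i_j=1\}$, $B_i'=\{j:v^i_j=-1\}$. Since $r\cdot v^i=jQ$ with $|j|<n$ and $\sum_j v^i_j=1$, we have $c\cdot v^i=(2n+j)Q=l_iQ$ with $1\le l_i\le3n$. The *special items*, with their weights in brackets, are: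

- $\hat f_1,\dots,\hat f_5\ [P]$;
- $\hat p_b,\hat p_b'\ [P+2^bQ]$ for $0\le b\le s-1$;
- $\hat t_l\ [P+lQ]$ for $1\le l\le3n$;
- $\hat e\ [K-2P-Q]$;
- $\hat g_b\ [K-2P-2^{b+1}Q]$ for $0\le b\le s-1$ (so $\hat g_{s-1}$ has weight $2P$);
- $\hat h_l\ [K-2P-(l+1)Q]$ for $1\le l\le3n-1$;
- $\hat d_i\ [K-P-c(B_i)]$ for $i\in[n]$.

Let $I$ be the set of all items; $|I|=8n+6+3s\le9n$ for large $n$. We have $c([n])\le n(2n+1)Q\le3n^2Q\le P$. As $K_0=c(F)$ for $F\in\mathcal F$ and $F\ne[n]$, $K_0<P$. Every special item has weight $\ge P>K_0$: for $\hat g_b$ the weight is $\ge3P-P$, for $\hat h_l$ it is $\ge3P-3nQ\ge 2P$, for $\hat d_i$ it is $\ge4P-P$, and the others are clear. All weights lie in $[1,K-1]$.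

Let $\mathcal L$ consist of the following sets.

- (a) $\{\hat f_1,\dots,\hat f_5\}$; $\{\hat f_h,\hat p_0,\hat e\}$ for $h\le5$; $\{\hat f_1,\hat p_0',\hat e\}$.
- (b) For $0\le b\le s-2$: $\{\hat p_b,\hat p_b',\hat g_b\}$, $\{\hat p_{b+1},\hat f_1,\hat g_b\}$, $\{\hat p_{b+1}',\hat f_1,\hat g_b\}$.
- (c) $\{\hat p_{s-1},\hat p_{s-1}',\hat g_{s-1}\}$, $\{\hat f_1,\hat f_2,\hat f_3,\hat g_{s-1}\}$.
- (d) $\{\hat t_1,\hat f_1,\hat e\}$; for $1\le l\le3n-1$: $\{\hat t_l,\hat p_0,\hat h_l\}$, $\{\hat t_{l+1},\hat f_1,\hat h_l\}$.
- (e) $B_i\cup\{\hat f_1,\hat d_i\}$, $B_i'\cup\{\hat t_{l_i},\hat d_i\}$ for $i\in[n]$.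
- (f) $\{0\}\cup F_0$ for one fixed $F_0\in\mathcal F$.

Each of these sets has weight exactly $K$. In (a): $5P=K$ and $P+(P+Q)+(K-2P-Q)=K$. In (b): $2P+2\cdot2^bQ+(K-2P-2^{b+1}Q)=K$ and $(P+2^{b+1}Q)+P+(K-2P-2^{b+1}Q)=K$. In (c): $2P+2^sQ+2P=5P$ and $3P+2P=5P$. In (d): $(P+Q)+P+(K-2P-Q)=K$, $(P+lQ)+(P+Q)+(K-2P-(l+1)Q)=K$, and $(P+(l+1)Q)+P+(K-2P-(l+1)Q)=K$. In (e): $c(B_i)+P+K-P-c(B_i)=K$ and $c(B_i')+P+l_iQ+K-P-c(B_i)=K$, as $c(B_i)-c(B_i')=l_iQ$. In (f): $K-K_0+K_0=K$.

**Lemma 4.** Let $y=c/K$.

1. $y$ is the unique $z\in\mathbb R^I$ with $z(S)=1$ for all $S\in\mathcal L$.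
2. The sets $S\ni0$ with $c(S)=K$ are exactly those in $\mathcal S_0:=\{\{0\}\cup F:F\in\mathcal F\}$; thus $y(F)=1-y_0$ for $F\in\mathcal F$.
3. $y_i\ge\frac1{15n}$ for $i\in[n]$, and $y_j+y_{j'}>y_i$ for all $i$ and $j\ne j'$ in $[n]$.

*Proof.* (1) That $y$ is a solution is the weight count above. Let $z$ be a solution. By (a), all $z(\hat f_h)$ equal some $\phi$, and $z(\hat p_0)=z(\hat p_0')=:\phi+t$. By (b), comparing the sets with the same $\hat g_b$, inductively $z(\hat p_{b+1})=z(\hat p'_{b+1})=2(\phi+2^bt)-\phi=\phi+2^{b+1}t$. By (c), $2\phi+2^st=3\phi$, so $\phi=2^st$. By (a), $5\phi=1$, so $\phi=P/K$ and $t=2^{-s}\phi=Q/K$. By (d), $z(\hat t_1)=z(\hat p_0)=\phi+t$ and $z(\hat t_{l+1})=z(\hat t_l)+z(\hat p_0)-\phi$, so $z(\hat t_l)=\phi+lt$. By (e), $z\cdot v^i=z(B_i)-z(B'_i)=z(\hat t_{l_i})-z(\hat f_1)=l_iQ/K=c\cdot v^i/K$ for every $i$, and since the $v^i$ form a basis, $z=c/K$ on $[n]$. The remaining items $\hat e,\hat g_b,\hat h_l,\hat d_i,0$ are then each determined by one equation, which $c/K$ satisfies.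

(2) $c(S\setminus0)=K_0<P$ excludes special items. For $F\subset[n]$, $c(F)=|F|G+r(F)$ with $0\le r(F)<nQ<G$, and $0\le\rho<nQ<G$ too. So $c(F)=kG+\rho$ means $|F|=k$ and $r(F)=\rho$.

(3) $K=5\cdot2^sQ<30n^2Q$ and $c_i\ge2nQ$ give $y_i\ge\frac1{15n}$. Moreover $c_j+c_{j'}\ge2G=4nQ\ge(2n+1)Q>c_i$. $\square$

Let $\ell=|\mathcal L|$ and $g=\sum_{S\in\mathcal L}1_S$. Then $g_0=1$ (only (f) contains $0$), and $g_i\ge1$ for all $i$: for special items by inspection, for a code item because some $v^j$ is nonzero there, the $v^j$ being a basis. Also $g\cdot y=\ell$. Put $\mathcal S=\mathcal L\cup\mathcal S_0$. For $A\subset[n]$ let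
$$M(A)=\max_{F\in\mathcal F}y(F\cap A),\qquad M(\emptyset)=0 .$$
So $M(A)\le1-y_0$, with equality if $A$ contains a member of $\mathcal F$.

## 7. The independent prior

Put $d=1/K$, $W=c(I)-K$, $a=\varepsilon^{-(W+1/2)}$. Parameters in $(0,1)$ are chosen in the order $\tau,\theta,\varepsilon$, each small in terms of everything before. Independently, item $i$ has value $0$ with probability $\varepsilon^{c_i}$; otherwise its value is $a+\xi_i$, where the independent *increments* $\xi_i$ are distributed as follows:

- $\xi_0=0$ with probability $\theta$, and $\xi_0=1$ with probability $1-\theta$;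
- for $i\in[n]$: $\xi_i=1/\theta$ with probability $\theta g_i$, $\xi_i=d$ with probability $\tau$, and $\xi_i=0$ otherwise;
- for special $i$: $\xi_i=1/\theta$ with probability $\theta g_i$, and $\xi_i=0$ otherwise.

Each item has at most four possible values. (If more items are needed, add items of value identically $0$; they change nothing below, where $Z$ means $Z\cap I$.)

A rough guide: the zeros force full sale at price about $a$ on all sets of weight $K$, as in the miniature of Section 4. An increment $1/\theta$ at $i$, with probability $\theta g_i$, makes the seller lose about $g_iY_i$, so it wants $g\cdot Y$ small. The almost always present increment $1$ at the anchor and the small increments $d$ at code items are there to control the types $t_A$ below, which will be our deviating buyers.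

A type is $(\mathcal N,\xi)$, with $\mathcal N$ the set of value-$0$ items. $P_{\mathcal N}$ is the probability of $\mathcal N$. Special types, all in the support:

- $s_R$: value $a$ on $R$, $0$ off $R$;
- $t_A$ ($A\subset[n]$): $\mathcal N=\emptyset$, $\xi_0=1$, $\xi=d$ on $A$, $0$ elsewhere; write $u_A=u(t_A)$, in particular $u_\emptyset=u(t_\emptyset)$;
- $\xi^{(i)}$ ($i\in[n]$): $\mathcal N=\emptyset$, $\xi_i=1/\theta$, $\xi_0=1$, $0$ elsewhere.

Let $\mu_A=\Pr[t_A\mid\mathcal N=\emptyset]$. Require $n\tau\le\frac18$ and $\theta(1+g(I))\le\frac18$. Union bounds give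
$$\mu_A\ge\tfrac12\tau^n,\quad m_1:=\sum_{A\ne\emptyset}\mu_A\le n\tau,\quad 1-\sum_A\mu_A\le\theta(1+g(I)),\quad\Pr[\xi^{(i)}\mid\mathcal N=\emptyset]\ge\tfrac12\theta g_i .$$
For the first, the factor of $A$ is $\tau^{|A|}\ge\tau^n$ and all other coordinates are as prescribed with probability at least $1-n\tau-\theta(1+g(I))\ge\frac34$. The last one is similar. For the third, a type with $\mathcal N=\emptyset$ that is no $t_A$ has $\xi_0=0$ or an increment $1/\theta$. Let
$$\Lambda=\sum_{c(\mathcal N)\le W}P_{\mathcal N}\,a,\qquad\beta^*=g(I)-\ell-\sum_A\mu_AM(A).$$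
For $\mathcal N=\emptyset$ put $\psi(\xi)=p(\xi)-a$; $\mathbb E\psi$ is over $\xi$ given $\mathcal N=\emptyset$. Put $c_1=g(I)^2+1$ and $c_2=g(I)^2+3g(I)+1$. Note that $c(\mathcal N)\le W$ means $c(I\setminus\mathcal N)\ge K$.

## 8. A good mechanism: $\mathrm{OPT}\ge\Lambda+P_\emptyset(\beta^*-c_2\theta)$

*This section bounds $\mathrm{OPT}$ from below by an explicit menu.* Besides the null entry $(0,0)$ it has the following entries, and ties are broken toward the highest price.

- (E0) For each $R$ with $c(R)\ge K$: a lottery $x^R\in\Delta_R$, $x^R\le y$, at price $a$. If $c(R)=K$, then $x^R=y|_R$. If $c(R)\ge K+1$ and $0\in R$, choose $x^R_0=y_0-\frac1K$, which is possible since $y(R\setminus0)\ge1+\frac1K-y_0$ and $y_0\ge\frac1K$. If $c(R)\ge K+1$ and $0\notin R$, take any $x^R\le y$ in $\Delta_R$ (there is one as $y(R)\ge1$).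
- (E1) For $i\ne0$: item $i$ at price $a+(1-y_i)/\theta-2$, with $\theta$ so small that $(1-y_i)/\theta\ge4$ (recall $y_i<1$).
- (E2) For $A\subset[n]$: the lottery $y|_{F_A\cap A}+(1-M(A))e_0$ at price $a+1-y_0-M(A)$, where $e_0$ is the unit vector of item $0$ and $F_A\in\mathcal F$ attains $M(A)$.

By Lemma 4(2), $x^R_0\le y_0-\frac1K$ unless $R\in\mathcal S_0$ (if $0\notin R$, then $x^R_0=0\le y_0-\frac1K$). Since $M(A)\le1-y_0$, all non-null prices are $\ge a$. A type with $c(\mathcal N)\le W$ gets utility $\ge0$ from $x^R$, $R=I\setminus\mathcal N$. If its maximal utility is positive it does not choose the null entry, and if it is $0$ the tie rule prefers $x^R$ or a higher price; so it pays $\ge a$. In particular $\psi\ge0$, and the revenue is at least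
$$\sum_{\mathcal N\ne\emptyset,\,c(\mathcal N)\le W}P_{\mathcal N}a+P_\emptyset(a+\mathbb E\psi)=\Lambda+P_\emptyset\,\mathbb E\psi .$$

**Types with $\mathcal N=\emptyset$ and exactly one increment $1/\theta$, at $i$.** Entry E1 for $i$ gives utility $y_i/\theta+2$. E0 and E2 entries give at most $y_i/\theta+1$: they contain $i$ with probability $\le y_i$, cost $\ge a$, and all other increments are $\le1$. Other E1 entries give at most $1-4+2<0$. So $\psi=(1-y_i)/\theta-2$. Given $\mathcal N=\emptyset$, these types have probability at least $\theta g_i(1-\theta g(I))$. Together over $i\neq 0$ they contribute at least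
$$\sum_{i\ne0}g_i(1-\theta g(I))(1-y_i-2\theta)\ge\sum_{i\ne0}g_i(1-y_i)-\theta\big(g(I)^2+2g(I)\big).$$

**Types $t_A$.**

- E1 entries give utility $\le d-4+2<0$.
- E0 with $R=\{0\}\cup F\in\mathcal S_0$ gives $y_0+d\,y(F\cap A)\le y_0+dM(A)$. Every other E0 entry gives at most $y_0-\frac1K+d=y_0$.
- E2 with $A'$ gives $(1-M(A'))+d\,y(F_{A'}\cap A'\cap A)-(1-y_0-M(A'))=y_0+d\,y(F_{A'}\cap A'\cap A)\le y_0+dM(A)$, with equality for $A'=A$.
- The null entry gives $0<y_0$.

So the maximal utility is $y_0+dM(A)$, attained by E2 with $A'=A$, and the tie rule gives $\psi(t_A)\ge1-y_0-M(A)$. These types contribute at least $1-y_0-\sum_A\mu_AM(A)-\theta(1+g(I))$.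

Since $g_0=1$ and $g\cdot y=\ell$, we have $\sum_{i\ne0}g_i(1-y_i)+(1-y_0)=g(I)-\ell$. As $\psi\ge0$ for all other types, $\mathbb E\psi\ge\beta^*-c_2\theta$. $\square$

Note that E2 sells to $t_A$ a lottery that exploits $A$ at a reduced chance of the anchor's complement; the loss $\mu_AM(A)$ in $\beta^*$ is unavoidable, as the next section shows.

## 9. Stability: near-optimal mechanisms obey (O1)–(O3)

**Proposition 5.** For every $\kappa>0$ one can choose $\tau,\theta,\varepsilon$ so that every IC, IR mechanism with revenue $\ge\mathrm{OPT}-\theta$ satisfies: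

- (O1) $p(s_S)\ge(1-\kappa)a$ for $S\in\mathcal S_0$;
- (O2) $u(\xi^{(i)})\le(y_i+\kappa)/\theta$ for $i\in[n]$;
- (O3) $u(t_A)\le y_0+dM(A)+\kappa$ for all $A\subset[n]$.

Moreover $d,\tau$ do not depend on $\kappa$.

*Proof.* Let $x^S=x(s_S)$, supported on $S$. By IR, $p(s_R)\le a\,x(s_R)(R)\le a$. Put $\eta_R=1-p(s_R)/a\in[0,1]$ and $\eta=\max_{S\in\mathcal S}\eta_S$. So $x^S(S)\ge1-\eta$ for $S\in\mathcal S$.

**Step 1: revenue from $\mathcal N\ne\emptyset$.** *We show that a positive $\eta$ is very expensive.* By IR payments are $\le a+1/\theta$. Let $r_0=\Pr[\xi=0]>0$, which does not depend on $\varepsilon$. If $\mathcal N\ne\emptyset$, $c(\mathcal N)\le W$ and $R=I\setminus\mathcal N$, then given $\mathcal N$ the type is $s_R$ with probability $\ge r_0$ and then pays $a(1-\eta_R)$; hence $\mathbb E[p\mid\mathcal N]\le a+\frac1\theta-r_0a\eta_R$. Also $P_{\mathcal N}\le\varepsilon^{c(\mathcal N)}$. So $P_{\mathcal N}\le\varepsilon$ for $\mathcal N\ne\emptyset$, and if $c(\mathcal N)\ge W+1$, then $P_{\mathcal N}a\le\sqrt\varepsilon$. For $S\in\mathcal S$ the set $\mathcal N=I\setminus S\ne\emptyset$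 has $c(\mathcal N)=W$, and $P_{\mathcal N}a=\varepsilon^{-1/2}\prod_{i\in S}(1-\varepsilon^{c_i})\ge\frac12\varepsilon^{-1/2}$ for small $\varepsilon$. Adding up over $\mathcal N$, and keeping of the losses $r_0aP_{\mathcal N}\eta_R$ only the one with $\eta_R=\eta$,
$$\mathrm{Rev}\le\Lambda-\tfrac12r_0\varepsilon^{-1/2}\eta+P_\emptyset\,\mathbb E\psi+o,\qquad o:=2^{|I|}(\sqrt\varepsilon+\varepsilon/\theta).\tag{1}$$

**Step 2: two inequalities for $\mathcal N=\emptyset$.** Since $p=a\,x(I)+\xi\cdot x-u$, we have $\psi\le\xi\cdot x-u$. Imitating $s_S$ gives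
$$u(\xi)\ge a\,x^S(I)+\xi\cdot x^S-p(s_S)\ge\xi\cdot x^S\qquad(S\in\mathcal S),$$
because $p(s_S)\le a\,x^S(I)$. Let $Y_i=\max_{S\in\mathcal S}x_i^S\le1$.

**Step 3: bound $\mathbb E\psi$ case by case.** The four cases below exhaust the types with $\mathcal N=\emptyset$.

(i) *Exactly one increment $1/\theta$, at $i$* (probability $\le\theta g_i$): $\xi\cdot x\le1/\theta$ and $u\ge Y_i/\theta$, so $\psi\le(1-Y_i)/\theta$. For $i\in[n]$ write $u(\xi^{(i)})=(Y_i+w_i)/\theta$ with $w_i\ge0$; for this type $\psi\le(1-Y_i-w_i)/\theta$, and its probability is $\ge\frac12\theta g_i$. Total contribution at most $\sum_{i\ne0}g_i(1-Y_i)-\frac12\sum_{i\in[n]}g_iw_i$.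

(ii) *At least two increments $1/\theta$*: probability $\le\theta^2g(I)^2$ and $\psi\le1/\theta$; contribution $\le\theta g(I)^2$.

(iii) *No increment $1/\theta$ and $\xi_0=0$*: probability $\le\theta$, $\psi\le d\le1$; contribution $\le\theta$.

(iv) *Types $t_A$.* Let $x=x(t_A)$. IC of $t_\emptyset$ gives $u_\emptyset\ge u_A-d\,x(A)$, so $x(A)\ge m:=(u_A-u_\emptyset)/d$. Here $m\ge0$ because $t_A$ may imitate $t_\emptyset$. As $x_0\le1-x(A)$,
$$\psi(t_A)\le x_0+d\,x(A)-u_A\le1-(1-d)x(A)-u_A\le1-(1-d)m-u_\emptyset-dm=1-u_\emptyset-\frac{u_A-u_\emptyset}d .$$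
With $\mu_{tot}=\sum_A\mu_A$ the contribution is at most
$$\mu_{tot}(1-u_\emptyset)-\tfrac1d\sum_{A\ne\emptyset}\mu_A(u_A-u_\emptyset).\tag{2}$$

**Step 4: $Y$ is close to $y$ unless $g\cdot Y$ is large.** Put $D=g\cdot Y-\ell=\sum_{S\in\mathcal L}(Y(S)-1)$. Each term is $\ge x^S(S)-1\ge-\eta$, so $D\ge-\ell\eta$. A single term is at most $D+(\ell-1)\eta$, and $-\eta\ge-\ell\eta\ge-(D+2\ell\eta)$. Hence $|Y(S)-1|\le D+2\ell\eta$ for $S\in\mathcal L$. By Lemma 4(1) the linear map $z\mapsto(z(S))_{S\in\mathcal L}$ is injective. So there is a constant $C_1$, depending only on $\mathcal L$, with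
$$\Delta:=\max_i|Y_i-y_i|\le C_1(D+2\ell\eta).$$

**Step 5: lower bounds on the utilities $u_A$.** For $j\in S\in\mathcal S_0$, $x_j^S\ge1-\eta-Y(S\setminus j)\ge y_j-\eta-|I|\Delta$, as $y(S)=1$. Using Step 2 for $t_A$ and $1+dn\le|I|$,
$$u_A\ge\max_{S\in\mathcal S_0}\big(x_0^S+d\,x^S(A)\big)\ge y_0+dM(A)-e,\qquad e:=|I|(\eta+|I|\Delta).$$
Write $u_A=y_0+dM(A)-e+v_A$ for $A\ne\emptyset$, and $u_\emptyset=Y_0+\omega$. Then $v_A\ge0$, and $\omega\ge0$ because $u_\emptyset\ge x^S_0$ for all $S\in\mathcal S$.

**Step 6: choice of $\tau$, and the total.** Since $u_A-u_\emptyset\ge dM(A)-\Delta-e-\omega+v_A$ and $\mu_{tot}(1-Y_0)\le1-Y_0$, (2) is at most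
$$1-Y_0+\tfrac{m_1}d(\Delta+e)-\big(\mu_{tot}-\tfrac{m_1}d\big)\omega-\sum_A\mu_AM(A)-\tfrac1d\sum_{A\ne\emptyset}\mu_Av_A .$$
Here $\Delta+e=(1+|I|^2)\Delta+|I|\eta\le C_2(D+2\ell\eta)+|I|\eta$ with $C_2=(1+|I|^2)C_1$. Fix $\tau$ with $\frac{n\tau}d(C_2+|I|)\le\frac14$ and $n\tau\le\frac18$. As $D+2\ell\eta\ge0$, this gives $\frac{m_1}d(\Delta+e)\le\frac14(D+2\ell\eta)+\frac14\eta\le\frac14D+\ell\eta$, and $\mu_{tot}-\frac{m_1}d\ge\frac78-\frac14\ge\frac12$. Now sum (i)–(iv), using $\sum_{i\ne0}g_i(1-Y_i)+1-Y_0=g(I)-\ell-D$. With $D':=D+\ell\eta\ge0$ we have $-\frac34D+\ell\eta=-\frac34D'+\frac74\ell\eta$, so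
$$\mathbb E\psi\le\beta^*+2\ell\eta-\tfrac34D'-\tfrac12\omega-\tfrac12\sum_{i\in[n]}g_iw_i-\tfrac1d\sum_{A\ne\emptyset}\mu_Av_A+c_1\theta.\tag{3}$$

**Step 7: conclusion.** By Section 8 the revenue satisfies $\mathrm{Rev}\ge\Lambda+P_\emptyset(\beta^*-c_2\theta)-\theta$. Combining with (1) and dividing by $P_\emptyset\in[\frac12,1]$ (small $\varepsilon$) gives $\mathbb E\psi-\beta^*+c_2\theta\ge\frac12r_0\varepsilon^{-1/2}\eta-2(o+\theta)$. With (3),
$$\tfrac34D'+\tfrac12\omega+\tfrac12\sum_{i\in[n]} g_iw_i+\tfrac1d\sum_{A\ne\emptyset}\mu_Av_A+\big(\tfrac12r_0\varepsilon^{-1/2}-2\ell\big)\eta\le(c_1+c_2+2)\theta+2o .$$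
For $\varepsilon$ small in terms of $\theta$, $2o\le\theta$ and the coefficient of $\eta$ is $\ge1$. All terms on the left are $\ge0$. So with $\Gamma=(c_1+c_2+3)\theta$:
$$D'\le2\Gamma,\quad\omega\le2\Gamma,\quad w_i\le2\Gamma,\quad\eta\le\Gamma,\quad v_A\le d\Gamma/\mu_A\le2d\tau^{-n}\Gamma,\quad\Delta\le C_1(D'+\ell\eta)\le C_1(2+\ell)\Gamma .$$
Therefore $\eta_S$ $(S\in\mathcal S_0)$, $\theta u(\xi^{(i)})-y_i\le\Delta+w_i$, $u_\emptyset-y_0\le\Delta+\omega$ and, for $A\neq\emptyset$, $u_A-y_0-dM(A)\le v_A$ are all at most $C_3\theta$, with $C_3$ depending only on the combinatorial data, $d$ and $\tau$. Choose $\theta$ with $C_3\theta\le\kappa$, in addition to the earlier conditions on $\theta$. $\square$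

## 10. Two strategies at the node where they part

Fix an IC, IR protocol with revenue $\ge\mathrm{OPT}-\theta$ in which every valuation in the support makes the buyer send at most $C<\infty$ bits in expectation. Parameters are as in Proposition 5, with $\kappa$ tiny, to be fixed in Section 11 in terms of $n,d,|\mathcal F|$ only. For $F\in\mathcal F$ put $S=\{0\}\cup F$, and similarly $S'=\{0\}\cup F'$.

**Step 1: one pure strategy $\sigma_F$ for every $F$.** Condition on the private coins of the truthful strategy of $s_S$. Almost every coin value gives a pure strategy that terminates almost surely and has utility exactly $u(s_S)\ge0$ for $s_S$: none has more, by IC, and the average is $u(s_S)$. So its expected payment $p$ satisfies $p\le a\Pr[Z\cap S\ne\emptyset]\le a$. On average over the coins $1-p/a\le\kappa$ by (O1), and at most $C$ bits are sent. By Markov, each of "more than $3C$ expected buyer bits" and "$1-p/a>3\kappa$" has probability at most $\frac13$. So there is such a pure strategy $\sigma_F$ with expected buyer bits $\le3C$ and $p\ge(1-3\kappa)a$.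

**Step 2: allocation probabilities under $\sigma_F$.** We have $\Pr[Z\cap S\ne\emptyset]\ge1-3\kappa$ and $a\Pr[Z\ne\emptyset]-p\ge0$. Hence type $\xi^{(i)}$ following $\sigma_F$ gets at least $\frac1\theta\Pr[i\in Z]$, and $t_\emptyset$ gets at least $\Pr[0\in Z]$. By (O2) and (O3),
$$\Pr_{\sigma_F}[i\in Z]\le y_i+\kappa\quad(i\in[n]\cup\{0\}).\tag{4}$$
As $y(S)=1$,
$$\mathbb E(|Z\cap S|-1)^+=\mathbb E|Z\cap S|-\Pr[Z\cap S\ne\emptyset]\le1+(k+1)\kappa-1+3\kappa\le(n+4)\kappa,$$
hence $\Pr[|Z\cap S|\ge2]\le(n+4)\kappa$. Also $\Pr[i\in Z]\ge1-3\kappa-\sum_{j\in S\setminus i}(y_j+\kappa)\ge y_i-(n+4)\kappa$ for $i\in S$.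

Since terminal transcripts are finite strings, all conditionings below are on events from a countable family, of positive probability. For a history $h$ reachable under $\sigma_F$ and $i\in[n]$ put
$$\pi_F^h(i)=\Pr[i\in Z,\,0\notin Z\mid h,\sigma_F],\qquad\pi_F^h(J)=\sum_{j\in J}\pi_F^h(j).$$
Unconditionally, for $i\in F$, $\Pr_{\sigma_F}[i\in Z,0\notin Z]\ge y_i-2(n+4)\kappa$, because $i,0\in Z$ implies $|Z\cap S|\ge2$.

**Step 3: switching deviations.** For $F\ne F'$ let $\delta=\delta(F,F')$ be the first buyer node where $\sigma_F,\sigma_{F'}$ send different bits, or the final leaf if there is none. Its law is the same under both strategies, since with the same $\varrho$ the two runs coincide up to $\delta$. Let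
$$\Phi_A(F|\delta)=\mathbb E\big[a\mathbf 1[Z\ne\emptyset]-\text{payment}+\mathbf 1[0\in Z]+d\,\mathbf 1[0\notin Z,\,Z\cap A\ne\emptyset]\,\big|\,\delta,\sigma_F\big].$$
This is exactly the utility of $t_A$ when following $\sigma_F$ from $\delta$ on (its item values are $a+1$ at $0$, $a+d$ on $A$, $a$ elsewhere, and $d<1$). Type $t_A$ may follow $\sigma_F$ up to $\delta$ and then choose, depending on $\delta$, which of the two strategies to continue with. This terminates almost surely, since $\sigma_F$ and $\sigma_{F'}$ do. By IC and (O3)
$$\mathbb E_\delta\max\big(\Phi_A(F|\delta),\Phi_A(F'|\delta)\big)\le y_0+dM(A)+\kappa.\tag{5}$$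

What does (5) buy us? Take $A=F\cup F'$ with $i$ removed from $F$ and two items $J$ removed from $F'$. Following $\sigma_F$ the type loses when $i$ is drawn; following $\sigma_{F'}$ it loses when an item of $J$ is drawn; switching at $\delta$ it loses only the smaller of the two. But (C3) says that $M(A)$ is smaller than for $F\cup F'$ by at least $y_i$. So the smaller loss must average at least about $y_i$, which is already the average of the first loss. Hence at the parting node $i$ is essentially never likelier on the $F$-side than $J$ on the $F'$-side. (Two items rather than one are removed from $F'$ because one item $j$ might have $y_j<y_i$, while $y_j+y_{j'}>y_i$ always.) In the block example of Section 4 this breaks down, since there (C3) fails.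

**Claim 6.** For $i\in F\setminus F'$ and $J\subset F'\setminus F$ with $|J|=2$: $\ \mathbb E_\delta\big(\pi_F^\delta(i)-\pi_{F'}^\delta(J)\big)^+\le\kappa_1:=(2n+25)\kappa/d$.

*Proof.* Let $A^*=F\cup F'$ and $A=A^*\setminus(\{i\}\cup J)$.

*Before removal.* We have $M(A^*)=1-y_0$. Since $a\Pr[Z\ne\emptyset]-p\ge0$,
$$\mathbb E\Phi_{A^*}(F|\delta)\ge\Pr[0\in Z]+d\big(\Pr[Z\cap S\ne\emptyset]-\Pr[0\in Z]\big)\ge y_0+d(1-y_0)-(n+8)\kappa ,$$
where the last step uses $(1-d)\Pr[0\in Z]\ge(1-d)y_0-(n+4)\kappa$ and $d\Pr[Z\cap S\ne\emptyset]\ge d-3\kappa$. The same holds for $F'$. With (5) and $\min=w+w'-\max$,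
$$\mathbb E\min\big(\Phi_{A^*}(F|\delta),\Phi_{A^*}(F'|\delta)\big)\ge y_0+d(1-y_0)-(2n+17)\kappa .$$

*The effect of the removal.* The difference $\Phi_{A^*}-\Phi_A$ is $d$ times the conditional probability of the event that $0\notin Z$, $Z\cap A^*\ne\emptyset$, $Z\cap A=\emptyset$. Under $\sigma_F$ this event implies $(i\in Z,0\notin Z)$ or $Z\cap S=\emptyset$, since $Z\cap A^*\subset J$ means $Z\cap F=\emptyset$. Under $\sigma_{F'}$ it implies $(Z\cap J\ne\emptyset,0\notin Z)$ or $Z\cap S'=\emptyset$, since $Z\cap A^*=\{i\}$ means $Z\cap F'=\emptyset$. The last alternatives have total probability $\le3\kappa$ each. Since $\max(w-\alpha,w'-\beta)\ge\min(w,w')-\min(\alpha,\beta)$,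
$$\mathbb E\max\big(\Phi_A(F|\delta),\Phi_A(F'|\delta)\big)\ge y_0+d(1-y_0)-(2n+17)\kappa-6\kappa-d\,\mathbb E\min\big(\pi_F^\delta(i),\pi_{F'}^\delta(J)\big).$$

*The effect on $M$.* We have $M(A)\le1-y_0-y_i$. For $F$ the value $y(F\cap A)$ is $1-y_0-y_i$. For $F'$ it is $1-y_0-y(J)$, and $y(J)>y_i$ by Lemma 4(3). For any other $F''\in\mathcal F$, at least two elements of $F''$ are missing from $A^*\supset A$ by (C3), and Lemma 4(3) applies again.

So (5) gives $\mathbb E\min(\pi_F^\delta(i),\pi_{F'}^\delta(J))\ge y_i-(2n+24)\kappa/d$, while $\mathbb E\pi_F^\delta(i)\le y_i+\kappa$ by (4). Subtract, using $(\pi-\pi')^+=\pi-\min(\pi,\pi')$ and $d\le 1$. $\square$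

**Claim 7.** For $F'\in\mathcal F$ and $i\in[n]\setminus F'$: $\ \Pr_{\sigma_{F'}}[i\in Z,0\notin Z]\le\kappa_2:=n(n+10)\kappa/d+(n+7)\kappa$.

This says that $\sigma_{F'}$ practically never delivers a foreign code item.

*Proof.* For $j\in F'$ let $A=(F'\setminus j)\cup\{i\}$. By (C2), for $F''\ne F'$ and large $n$,
$$y(F''\cap A)\le(\mu n+1)(2n+1)Q/K\le(k-1)\,2nQ/K\le y(F'\setminus j),$$
so $M(A)=y(F'\setminus j)=1-y_0-y_j$. The utility of $t_A$ following $\sigma_{F'}$ is at least $y_0-(n+4)\kappa+d\Pr[0\notin Z,Z\cap A\ne\emptyset]$. So by (O3), $\Pr[0\notin Z,Z\cap A\ne\emptyset]\le1-y_0-y_j+(n+5)\kappa/d$. The left side is at least the sum of the probabilities of two disjoint events,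
$$\Pr[0\notin Z,\ Z\cap(F'\setminus j)\ne\emptyset]+\Pr[0\notin Z,\ Z\cap F'=\{j\},\ i\in Z],$$
and the first is $\ge\Pr[Z\cap S'\ne\emptyset]-\Pr[0\in Z]-\Pr[j\in Z]\ge1-y_0-y_j-5\kappa$. Hence $\Pr[0\notin Z,Z\cap F'=\{j\},i\in Z]\le(n+10)\kappa/d$. Sum over the at most $n$ elements $j\in F'$, and add $\Pr[|Z\cap S'|\ge2]+\Pr[Z\cap S'=\emptyset]\le(n+7)\kappa$ for the runs with $|Z\cap F'|\ge2$, or with $0\notin Z$ and $Z\cap F'=\emptyset$. $\square$

## 11. Cores

**Definition.** For a history $h$ let $V_h=\{F'\in\mathcal F:\sigma_{F'}\text{ agrees with all buyer bits in }h\}$ and $\mathrm{core}_h=\bigcap_{F'\in V_h}F'$.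

So $V_h$ is what an observer still considers possible, and the core is what he knows for certain to belong to $F$. For instance, if after some bits only $\{1,2,3\}$ and $\{1,2,4\}$ remain, the core is $\{1,2\}$. Along a path $V_h$ shrinks and $\mathrm{core}_h$ grows, and both change only at buyer bits. Under $\sigma_F$ we have $F\in V_h$ and $\mathrm{core}_h\subset F$.

The idea: at the node where $i$ enters the core, some $\sigma_{F'}$ with $i\notin F'$ parts from $\sigma_F$. By Claim 6, $\pi(i)$ there is at most about $\pi_{F'}(J)$ for each of about $n/30$ disjoint pairs $J$, hence at most about $30/n$. If $i$ never enters, it is practically never delivered, by Claim 7. But $i$ must be delivered with probability about $y_i\ge\frac1{15n}$. So it must enter the core with constant probability.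

**Claim 8.** Let $F\in\mathcal F$ and $i\in F$. Under $\sigma_F$, $i\in\mathrm{core}$ at the final leaf with probability $\ge\frac1{900}$.

*Proof.* If $i\in\mathrm{core}$ at the root, this is trivial. Otherwise let $H$ be the (unique, by monotonicity) buyer node $h$ on the path with $i\notin\mathrm{core}_h$ but $i\in\mathrm{core}$ after the bit $\sigma_F(h)$, or the leaf if there is no such node. Whether a node is of the first kind depends only on the node, and no path contains two nodes of this kind. So for such a node $h$ the event $\{H=h\}$ is the event that the path passes through $h$. By the law of total probability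
$$\mathbb E\,\pi_F^H(i)=\Pr_{\sigma_F}[i\in Z,0\notin Z]\ge y_i-2(n+4)\kappa .$$
We bound the left side from above in the two cases.

*$H$ is a leaf.* Then $i\notin\mathrm{core}_H$, as otherwise $i$ would have entered the core at some buyer node. So some $F'\in V_H$ has $i\notin F'$; then $\delta(F,F')=H$ and $\pi_F^H(i)=\pi_{F'}^H(i)$. This leaf has the same probability under $\sigma_F$ and $\sigma_{F'}$. For a fixed $F'$ the leaves assigned to it contribute at most $\Pr_{\sigma_{F'}}[i\in Z,0\notin Z]\le\kappa_2$ by Claim 7. In total leaves contribute at most $|\mathcal F|\kappa_2$.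

*$H=h$ is a buyer node.* Pick $F'\in V_h$ with $i\notin F'$. As $i\in\mathrm{core}$ after $\sigma_F(h)$, we have $\sigma_{F'}(h)\ne\sigma_F(h)$, so $\delta(F,F')=h$. For each pair $(F,F')$ fix $\nu=\lfloor|F'\setminus F|/2\rfloor$ disjoint pairs $J_1,\dots,J_\nu\subset F'\setminus F$. By (C2) $\nu\ge\nu_0:=\lfloor(k-\mu n)/2\rfloor\ge n/30$ for large $n$, since $\frac12(\frac1{10}-\mu)>0.044$. Then
$$\nu\,\pi_F^h(i)\le\sum_l\pi_{F'}^h(J_l)+\sum_l\big(\pi_F^h(i)-\pi_{F'}^h(J_l)\big)^+\le1+\mathbb E\big[(|Z\cap S'|-1)^+\,\big|\,h,\sigma_{F'}\big]+\sum_l\big(\pi_F^h(i)-\pi_{F'}^h(J_l)\big)^+,$$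
because $\sum_l\pi_{F'}^h(J_l)\le\mathbb E[|Z\cap S'|\mid h,\sigma_{F'}]$. The error terms (everything after the $1$) are nonnegative. So in expectation over $H$ we may sum them over all $F'\not\ni i$ and over all values of $\delta(F,F')$, which has the same law under $\sigma_F$ and $\sigma_{F'}$. By Step 2 of Section 10 and Claim 6 they contribute in expectation at most $|\mathcal F|((n+4)\kappa+n\kappa_1)$.

Altogether
$$y_i-2(n+4)\kappa\le|\mathcal F|\kappa_2+\frac1{\nu_0}\Big(\Pr[i\in\mathrm{core}\text{ at the leaf}]+|\mathcal F|\big((n+4)\kappa+n\kappa_1\big)\Big),$$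
so $y_i-\kappa_3\le\frac1{\nu_0}\Pr[i\in\mathrm{core}\text{ at the leaf}]$ with $\kappa_3=2(n+4)\kappa+|\mathcal F|((n+4)\kappa+n\kappa_1+\kappa_2)$. Fix $\kappa$ so that $\kappa_3\le\frac1{30n}$; this involves only $n,d,|\mathcal F|$, none of which depends on $\kappa$. Since $y_i\ge\frac1{15n}$, the probability is $\ge\frac n{30}\cdot\frac1{30n}=\frac1{900}$. $\square$

**Claim 9.** If $|\mathrm{core}_h|\ge n/18000$ and $V_h\ne\emptyset$, then $|V_h|\le4500$.

The pairwise intersections allowed by (C2) are barely above the average $k^2/n$ that any large family must have; a common core pushes the average above what is allowed.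

*Proof.* Let $m=|V_h|$, $|\mathrm{core}_h|=q=\zeta n$ with $\zeta\ge\frac1{18000}$, and $\alpha=\frac1{10}$; note $q\le k$. Let $m_j$ be the number of members of $V_h$ containing $j$. Then $m_j=m$ on the core and $\sum_jm_j=mk$. By (C2),
$$\sum_jm_j^2-mk=\sum_{F\ne F'\in V_h}|F\cap F'|\le m^2\mu n ,$$
while by Cauchy–Schwarz outside the core
$$\sum_jm_j^2\ge m^2q+\frac{m^2(k-q)^2}{n-q}=m^2n\,\frac{\zeta(1-\zeta)+(\alpha-\zeta)^2}{1-\zeta}=m^2n\,\frac{\alpha^2+\zeta(1-2\alpha)}{1-\zeta}\ge m^2n\Big(\frac1{100}+\frac1{22500}\Big).$$
As $\mu=\frac1{100}+\frac1{45000}$, this gives $m^2\frac n{45000}\le mk$, so $m\cdot\frac n{45000}\le k=\frac n{10}$ and $m\le4500$. $\square$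

## 12. Counting leaves

**Step 1: with constant probability the leaf nearly reveals $F$.** By Claim 8, for each $F$ the expected core size at the leaf under $\sigma_F$ is $\ge k/900=n/9000$, and the core size is at most $n/10$. So it is $\ge n/18000$ with probability $\ge\frac{1/9000-1/18000}{1/10}=\frac1{1800}$. By Claim 9, $\Pr[|V_{leaf}|\le4500]\ge\frac1{1800}$.

**Step 2: few leaves have few buyer bits.** Let $F$ be uniform in $\mathcal F$, independent of the seller's randomness, and fix the seller's randomness; for almost every value all of the finitely many $\sigma_F$ terminate. The leaf is then a function of $F$. Its fibers are the sets $V_{leaf}$, because seller bits are determined by the history: $F'$ reaches the leaf of $F$ if and only if $\sigma_{F'}$ agrees with all buyer bits on the way. Two distinct leaves first differ at a buyer bit. So distinct leaves correspond to distinct buyer bit strings that form a prefix-free set, and by Kraft's inequality at most $2^b$ leaves have at most $b$ buyer bits. Hence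
$$\Pr\big[|V_{leaf}|\le4500,\ \text{buyer bits}\le b\big]\le\frac{4500\cdot2^b}{|\mathcal F|},$$
also after averaging over the seller's randomness.

**Step 3: conclusion.** For $b=\lfloor\log_2|\mathcal F|\rfloor-25$ the bound is $\le4500\cdot2^{-25}<\frac1{3600}$. With Step 1, $\Pr[\text{buyer bits}>b]\ge\frac1{1800}-\frac1{3600}=\frac1{3600}$. Each $\sigma_F$ sends at most $3C$ expected buyer bits, so averaging over $F$ gives $3C\ge b/3600$, i.e. by (C1)
$$C\ \ge\ \frac{\log_2|\mathcal F|-26}{10800}\ \ge\ \frac{\gamma n-\log_2(2n)-26}{10800}=\Omega(n).$$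
The construction uses at most $9n$ items. For a given large $N$ take $n=10\lfloor N/100\rfloor$, so $9n\le N$, and pad with zero-valued items. The support is finite and $C$ may be taken to be the largest expected number of buyer bits over it, so some valuation needs at least $cN$ of them (if this maximum is infinite there is nothing to prove). This proves part 2 of Theorem 2; exactly optimal protocols are the case of zero revenue loss. Together with Section 3,
$$\Omega(n)\le C(n)\le4n+2 ,\qquad C(n)=\Theta(n).\qquad\blacksquare$$

## 13. The slack $\theta$ compared with $\mathrm{OPT}$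

Result 2 quoted in Section 2 says that a $(1-\varepsilon')$-approximation for independent items, with constant $\varepsilon'>0$, needs only $\mathrm{polylog}(n)$ bits. There is no conflict with the lower bound, because the additive slack $\theta$ is far below $\varepsilon'\cdot\mathrm{OPT}$. Indeed $\theta<1$. On the other hand, the mechanism of Section 8 has $\psi\ge0$, so $\mathrm{OPT}\ge\Lambda$, and $\Lambda\ge P_{I\setminus S}\,a\ge\frac12\varepsilon^{-1/2}$ for any $S\in\mathcal S$, where $\varepsilon$ is the parameter of the prior. It is chosen after $\theta$ and may be taken arbitrarily small.
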